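# A Banach space with the approximation property whose algebra of approximable operators is not flat

## 1. The guess "yes", and spaces with a basis

Scalars are $\mathbb K=\mathbb R$ or $\mathbb C$, and "operator" means bounded linear operator. For Banach spaces $Y,E$ let $\mathcal B(Y,E)$ be the space of operators $Y\to E$ and $\mathcal F(Y,E)$ the norm closure in it of the finite rank operators. We write $\mathcal B(E)$, $\mathcal F(E)$ when $Y=E$. The product is composition.

**Definition (AP).** $E$ has the *approximation property* if for every compact $K\subset E$ and $\varepsilon>0$ there is a finite rank operator $T$ on $E$ with $\|Tx-x\|<\varepsilon$ for all $x\in K$. Grothendieck's theorem says that $E$ has AP if and only if, for every Banach space $Y$, every compact operator $Y\to E$ lies in $\mathcal F(Y,E)$.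

**Definition (flatness).** Let $A$ be an algebra, possibly without unit. A right $A$-module $X$ is *flat* if, whenever finitely many $e_i\in X$, $b_i\in A$ satisfy $\sum_i e_ib_i=0$, there are finitely many $x_j\in X$, $a_{j,i}\in A$ with
$$\sum_i a_{j,i}b_i=0\ \text{ for each } j,\qquad e_i=\sum_j x_ja_{j,i}\ \text{ for each } i .$$
The algebra $A$ is *right flat* if it is flat as a right module over itself. It is *right universally flat* if, whenever $A$ is embedded as a right ideal in an algebra $B$, it is flat as a right $B$-module.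

So every relation must have a reason inside the algebra: the $e_i$ are combinations of coefficients that already kill the $b_i$. If $A$ has a unit, $A$ is right flat for a trivial reason: take one $x=1$ and $a_i=e_i$. At the other extreme, let $A=\mathbb K$ with the zero product. Then $1\cdot 1=0$ is a relation, but every $\sum_j x_ja_j$ is $0\neq1$, so $A$ is not right flat.

The question, from George A. Willis, "Homological Properties of the Algebra of Compact Operators on a Banach Space" (arXiv:1212.0679), is this: **if $E$ has AP, must $\mathcal F(E)$ be right flat? Right universally flat?** A known equivalence accompanies it. For $1\le p<\infty$ let $C_p=(\bigoplus_m G_m)_{\ell_p}$, where $(G_m)$ is a sequence of finite-dimensional spaces dense, for the Banach–Mazur distance, in the set of all finite-dimensional Banach spaces. Then, for every $E$: $E$ has AP $\Leftrightarrow$ $\mathcal F(E\oplus C_1)$ is right flat $\Leftrightarrow$ $\mathcal F(E\oplus C_1)$ is right universally flat. We shall not use this equivalence,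 but it invites the guess that AP is what flatness is about, and that the answer is yes.

Let us test the guess. If $\dim E<\infty$, then $\mathcal F(E)=\mathcal B(E)$ has a unit, and flatness is clear. For infinite-dimensional $E$ there is no unit, but the following condition replaces it.

**(F)** *For every Banach space $Y$ and compact $T:Y\to E$ there are finitely many $x_j\in\mathcal F(E)$, $a_j\in\mathcal F(Y,E)$ with $T=\sum_jx_ja_j$.*

**Lemma 1.1.** *If (F) holds, then every relation $\sum_ie_ib_i=0$ with $e_i\in\mathcal F(E)$ and $b_i\in\mathcal B(E)$ can be resolved as in the definition of flatness, with $x_j,a_{j,i}\in\mathcal F(E)$. In particular $\mathcal F(E)$ is right flat.*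

*Proof.* Combine the $e_i$ into a row $e:E^{\mathbb I}\to E$, $e(v)=\sum_ie_iv_i$, which is compact, and the $b_i$ into a column $b:E\to E^{\mathbb I}$. The relation says $eb=0$. Let $q:E^{\mathbb I}\to Y$ be the quotient map onto $Y=E^{\mathbb I}/\overline{b(E)}$. Then $e=Tq$ for some $T:Y\to E$. Since $q$ maps the open unit ball onto the open unit ball, $T$ is compact. Write $T=\sum_jx_jc_j$ by (F), and let $a_{j,i}\in\mathcal F(E)$ be the coordinates of the row $c_jq$. Then $e=\sum_jx_jc_jq$ gives $e_i=\sum_jx_ja_{j,i}$, and $c_jqb=0$ gives $\sum_ia_{j,i}b_i=0$. $\square$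

**Test: $E$ has a Schauder basis.** Let $T:Y\to E$ be compact. The basis projections are uniformly bounded and converge to the identity uniformly on compact sets. So some subsequence $Q_1,Q_2,\dots$ satisfies $\|Q_kT-T\|\le4^{-k}$, and $Q_kQ_m=Q_{\min(k,m)}$. Put $Q_0=0$, $\Delta_k=Q_k-Q_{k-1}$. Then $\Delta_k\Delta_m=0$ for $k\ne m$ and $\Delta_k^2=\Delta_k$. Let
$$x=\sum_k2^{-k}\Delta_k,\qquad a=\sum_k2^k\Delta_kT .$$
The first series converges absolutely because the $\Delta_k$ are uniformly bounded. The second does because $\|\Delta_kT\|\le4^{-k}+4^{-k+1}$ for $k\ge2$. All terms have finite rank, so $x\in\mathcal F(E)$, $a\in\mathcal F(Y,E)$, and $xa=\sum_k\Delta_kT=T$. Thus (F) holds and the guess passes.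

**Test: $E$ has the bounded approximation property**, that is, there is a bounded net $(S_\alpha)$ of finite rank operators on $E$ converging to the identity uniformly on compact sets. Then $E$ has AP, $\|S_\alpha T-T\|\to0$ for every compact $T:Y\to E$, and $(S_\alpha)$ is a bounded left approximate identity of $\mathcal F(E)$. Cohen–Hewitt factorization in the left $\mathcal F(E)$-module $\mathcal F(Y,E)$, which by AP consists of all compact operators, gives $T=xa$ with $x\in\mathcal F(E)$, $a\in\mathcal F(Y,E)$. So (F) holds again.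

Nevertheless the guess is wrong.

**Theorem 1.** *There is a separable Banach space $E$ with AP such that $\mathcal F(E)$ is not right flat, hence not right universally flat. More precisely, there are $e,b\in\mathcal F(E)$ with $eb=0$ for which there are no finite families $x_j\in\mathcal F(E)$, $a_j\in\mathcal B(E)$ with $a_jb=0$ for all $j$ and $e=\sum_jx_ja_j$.*

The word "hence" is immediate: $\mathcal F(E)$ is a right ideal in $B=\mathcal F(E)$. By the second sentence, $B=\mathcal B(E)$ is also a witness. So both questions have a negative answer.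

## 2. Telescoping without a bound, and room of type $C_p$

What does AP alone give? By Grothendieck's theorem a compact $T:Y\to E$ is approximable, and AP provides finite rank $S_k$ with $S_kT\to T$ as fast as we like. Imitating the basis case we would put $x=\sum_k\lambda_k(S_k-S_{k-1})$ and $a=\sum_k\lambda_k^{-1}(S_k-S_{k-1})T$. Two things break. First, the differences $S_k-S_{k-1}$ are no longer mutually annihilating, so $xa\ne T$ in general. Second, there is no control of $\|S_k\|$ in terms of $\|S_kT-T\|$: convergence of $a$ wants $\lambda_k$ large compared with $\|(S_k-S_{k-1})T\|$, while convergence of $x$ wants $\lambda_k\|S_k-S_{k-1}\|$ small, and AP does not reconcile the two.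

Both obstacles disappear if $E$ has separate rooms in which to store the pieces of $T$.

**Proposition 2.1.** *If $E$ has AP and contains a complemented copy of $C_p$ for some $1\le p<\infty$, then (F) holds.*

*Proof.* Let $T:Y\to E$ be compact, hence approximable. Choosing finite rank approximants with errors $\le8^{-k}$ and taking differences, write $T=\sum_{k\ge1}T_k$ with $T_k$ of finite rank and $\sum_k2^k\|T_k\|<\infty$. Choose finite-dimensional $R_k\subset E$ with $T_k(Y)\subset R_k$ and $\dim R_k$ strictly increasing. There are indices $m_k$ with $G_{m_k}$ at Banach–Mazur distance $\le2$ from $R_k$; they are distinct because the dimensions are. So $W=(\bigoplus_kR_k)_{\ell_p}$ is isomorphic to $(\bigoplus_kG_{m_k})_{\ell_p}$, which is complemented in $C_p$, hence in $E$. Let $\iota:W\to E$, $\pi:E\to W$ satisfy $\pi\iota=\mathrm{id}_W$. Put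
$$a_0:Y\to W,\ a_0y=(2^kT_ky)_k,\qquad x_0:W\to E,\ x_0\big((r_k)_k\big)=\sum_k2^{-k}r_k .$$
Truncating at $k\le N$ gives finite rank operators, with errors at most $\sum_{k>N}2^k\|T_k\|$ and $\sum_{k>N}2^{-k}$. So both maps are norm limits of finite rank operators. Finally $T=x_0a_0=(x_0\pi)(\iota a_0)$ with $x_0\pi\in\mathcal F(E)$, $\iota a_0\in\mathcal F(Y,E)$. $\square$

So a counterexample must have AP, must fail the bounded approximation property, and must not contain complemented room of this kind.

## 3. Factorization cost, and one bad relation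

This section isolates the quantity that has to be large.

**Definition (cost).** Let $Z$ be finite-dimensional and $j:Z\to E$ an operator. Put
$$\theta(j)=\inf\Big\{\sum_k\|x_k\|\|b_k\|:\ j=\sum_kx_kb_k\ \text{(finite sum)},\ x_k\in\mathcal F(E),\ b_k\in\mathcal B(Z,E)\Big\}.$$

Let $j$ be an isometric embedding. Since $\dim Z<\infty$ there is $\pi:E\to Z$ with $\pi j=\mathrm{id}$, so $j=(j\pi)j$ and $\theta(j)\le\|\pi\|<\infty$. The value of $\theta(j)$ is bounded over all such $Z,j$ in the two good cases:

* If $\|S_\alpha\|\le\lambda$ for a net as in the bounded approximation property, then $j=S_\alpha j+\big((j-S_\alpha j)\pi\big)j$, so $\theta(j)\le\lambda+\|j-S_\alpha j\|\|\pi\|$, and in the limit $\theta(j)\le\lambda$.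
* If $u:C_p\to E$, $v:E\to C_p$ satisfy $vu=\mathrm{id}$, choose an isomorphism $\varphi:Z\to G_m$ with $\|\varphi\|\|\varphi^{-1}\|\le2$. With $b=u\varphi$ (where $G_m\subset C_p$) and $x=j\varphi^{-1}\mathrm{pr}_mv$ we get $xb=j$ and $\theta(j)\le2\|u\|\|v\|$.

The second case is a warning: the $b_k$ may carry $Z$ to any place in $E$, so it is not enough that finite rank operators close to the identity on $Z$ have large norm.

**Lemma 3.1.** *If $j$ is an isometric embedding, the infimum defining $\theta(j)$ does not change if all $x_k$ are required to have finite rank.*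

*Proof.* Let $j=\sum x_kb_k$, $\pi j=\mathrm{id}_Z$ as above, and $\varepsilon>0$. Choose finite rank $x_k'$ with $\sum\|x_k-x_k'\|\|b_k\|\le\varepsilon$, and put $r=\sum(x_k-x_k')b_k:Z\to E$. Then $\|r\|\le\varepsilon$ and $j=\sum x_k'b_k+(r\pi)j$, where $r\pi$ has finite rank and norm $\le\varepsilon\|\pi\|$. The total cost has grown by at most $\varepsilon(1+\|\pi\|)$. $\square$

**Proposition 3.2.** *Suppose there are operators $R:\ell_1\to E$, $S:E\to\ell_1$ with $SR=\mathrm{id}$, and isometric embeddings $j_i:Z_i\to E$ $(i\ge2)$ of finite-dimensional spaces with $\theta(j_i)\ge c_i>0$, $c_i\to\infty$. Then there are $e,b\in\mathcal F(E)$ with $eb=0$ for which there are no finite families $x_k\in\mathcal F(E)$, $a_k\in\mathcal B(E)$ with $a_kb=0$ for all $k$ and $e=\sum_kx_ka_k$.*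

*Proof.* **Step 1: pack all the $j_i$ into one operator.** Let $\mathcal Z=(\bigoplus_{i\ge2}Z_i)_{\ell_1}$, a separable space, and $t_i=c_i^{-1/2}\to0$. Let
$$\Psi:\mathcal Z\to E,\qquad \Psi\big((z_i)\big)=\sum_it_ij_iz_i .$$
Omitting the levels $i>N$ changes $\Psi$ by at most $\sup_{i>N}t_i$ in norm. So $\Psi$ is a norm limit of finite rank operators.

**Step 2: make a relation.** Let $p:\ell_1\to\mathcal Z$ be a metric surjection (it maps the open unit ball onto the open unit ball; it exists because $\mathcal Z$ is separable). Put $e=\Psi pS\in\mathcal F(E)$. Let $(s_k)$ be dense in the unit ball of $\ker p$, let $\varepsilon_k$ be the unit vectors of $\ell_1$, and define $b_0:\ell_1\to\ell_1$ by $b_0\varepsilon_k=2^{-k}s_k$. This is a norm limit of finite rank operators, its range lies in $\ker p$, and its range is dense in $\ker p$. With $b=Rb_0S\in\mathcal F(E)$ we get $eb=\Psi pSRb_0S=\Psi pb_0S=0$.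

**Step 3: a resolution would be too cheap.** Suppose $e=\sum_kx_ka_k$ with $x_k\in\mathcal F(E)$, $a_k\in\mathcal B(E)$, $a_kb=0$. As $S$ is onto, $a_kRb_0=0$, so $a_kR$ vanishes on $\ker p$. Hence $a_kR=\tilde a_kp$ with $\tilde a_k:\mathcal Z\to E$, $\|\tilde a_k\|\le\|a_k\|\|R\|$. From $\Psi p=eR=\sum x_k\tilde a_kp$ we get $\Psi=\sum x_k\tilde a_k$. Restricting to $Z_i$ gives $j_i=\sum_kx_k\,t_i^{-1}\tilde a_k|_{Z_i}$. Therefore
$$c_i\le\theta(j_i)\le t_i^{-1}\|R\|\sum_k\|x_k\|\|a_k\|=c_i^{1/2}\,\|R\|\sum_k\|x_k\|\|a_k\|\qquad(i\ge2),$$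
which contradicts $c_i\to\infty$. $\square$

The task is now to build a separable $E$ with AP, a complemented $\ell_1$, and finite-dimensional subspaces of unbounded cost.

## 4. Cotype 2, 2-summing operators, and traces on Pisier's space

Let $\mathbb E$ denote expectation and $r_k$ Rademacher variables (independent signs).

**Definition (cotype 2).** $Y$ has *cotype 2 with constant $C$* if $(\sum\|y_k\|^2)^{1/2}\le C\,\mathbb E\|\sum r_ky_k\|$ for all finite families.

The space $c_0$ does not have cotype 2: for the first $n$ unit vectors the left side is $\sqrt n$ and $\mathbb E\|\sum r_ky_k\|=1$. Hilbert spaces do, by the following moment estimate. For $S=\sum a_kr_k$ with $a_k$ scalars or vectors of a Hilbert space, and $|a|^2=\sum|a_k|^2$,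
$$\mathbb E|S|^4\le3|a|^4,\qquad \mathbb E|S|\ge|a|/\sqrt3. \tag{4.1}$$
For real scalars, $\mathbb E S^4=3(\sum a_k^2)^2-2\sum a_k^4$. In general write $|S|^2=\sum_hS_h^2$ with $S_h$ the real coordinates. Minkowski's inequality in $L_2$ gives $\||S|^2\|_{L_2}\le\sum_h\|S_h^2\|_{L_2}\le\sqrt3\,|a|^2$. By Hölder, $|a|^2=\mathbb E|S|^2\le(\mathbb E|S|)^{2/3}(\mathbb E|S|^4)^{1/3}\le(\mathbb E|S|)^{2/3}3^{1/3}|a|^{4/3}$, and the second inequality follows. So Hilbert spaces have cotype 2 with constant $\sqrt3$.

**Definition (2-summing norm).** $\pi_2(u)$ is the least $C$ such that $(\sum\|ux_k\|^2)^{1/2}\le C\sup_{\|x^*\|\le1}(\sum|x^*(x_k)|^2)^{1/2}$ for all finite families; the supremum is the *weak $\ell_2$-norm* of $(x_k)$.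

Clearly $\pi_2(vuw)\le\|v\|\pi_2(u)\|w\|$. For example, the inclusion $C(K)\to L_2(\mu)$, $\mu$ a probability, has $\pi_2\le1$, since $\sum\int|f_k|^2d\mu\le\sup_\omega\sum|f_k(\omega)|^2$. *Pietsch domination* is a converse: if $Z\subset C(K)$ and $b:Z\to Y$ is 2-summing, there is a probability $\mu$ on $K$ with $\|bf\|\le\pi_2(b)\|f\|_{L_2(\mu)}$ for $f\in Z$. Between Hilbert spaces, $\|u\|_{HS}\le\pi_2(u)$: an orthonormal family has weak $\ell_2$-norm at most $1$. We also use $|\operatorname{tr}(AB)|\le\|A\|_{HS}\|B\|_{HS}$.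

**Definition ($\gamma_2$).** $\gamma_2(u)=\inf\|\beta\|\|\alpha\|$ over factorizations $u=\beta\alpha$ through a Hilbert space. For the identity of $\ell_1^n$, passing through $\ell_2^n$ gives $\gamma_2\le1\cdot\sqrt n$.

Two published theorems are used.

* **(P1)** (Pisier, *Counterexamples to a conjecture of Grothendieck*, Acta Math. 151 (1983); also his CBMS book *Factorization of linear operators and geometry of Banach spaces*, Ch. 10.) There is an infinite-dimensional separable Banach space $X$ such that $X$ and $X^*$ have cotype 2 and every operator from $X$ to a Hilbert space is 1-summing. Such operators are then 2-summing. By the closed graph theorem for $\mathcal B(X,\ell_2)$ (ranges of operators on $X$ are separable), there is $g_0$ with $\pi_2(\alpha)\le g_0\|\alpha\|$ for all $\alpha:X\to H$, $H$ Hilbert.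
* **(P2)** (Pisier, Ann. Sci. ENS 13 (1980); CBMS book, Ch. 4.) If $X^*$ and $Y$ have cotype 2, then $\gamma_2(u)\le C\|u\|$ for all finite rank $u:X\to Y$, with $C$ depending only on the cotype 2 constants of $X^*$ and $Y$.

Fix $X$ from (P1), with cotype 2 constant $C_X\ge1$, and finite-dimensional subspaces $F_1\subset F_2\subset\cdots$ of $X$ with dense union.

**Hilbertian subspaces of $X$.** For each $n$, Dvoretzky's theorem gives $V:\ell_2^n\to X$ with $\frac12|a|\le\|Va\|\le|a|$. By the Kadec–Snobar theorem there is a projection of norm $\le\sqrt n$ from $X$ onto the range of $V$. Following it by $V^{-1}$ (norm $\le2$) and dividing by $2\sqrt n$, we obtain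
$$\tau^\circ:X\to\ell_2^n,\quad\|\tau^\circ\|\le1,\quad\tau^\circ V=\frac1{2\sqrt n}I_n,\quad\operatorname{tr}(\tau^\circ V)=\tfrac12\sqrt n. \tag{4.2}$$

**Why this space helps.** Let $u:X\to X$ have finite rank. By (P2), $u=\beta\alpha$ with $\|\alpha\|\le1$, $\|\beta\|\le C'\|u\|$, $C'$ a constant. By (P1), $\|\tau^\circ\beta\|_{HS}\le\pi_2(\tau^\circ)\|\beta\|\le g_0C'\|u\|$ and $\|\alpha V\|_{HS}\le\pi_2(\alpha)\|V\|\le g_0$. So $|\operatorname{tr}(\tau^\circ uV)|\le g_0^2C'\|u\|$ for every $n$. If $uV=V$, then (4.2) forces $\|u\|\ge\sqrt n/(2g_0^2C')$. Finite rank operators on $X$ cannot imitate the identity at bounded norm, and a trace detects it. The whole proof is a version of this computation, carried out inside a space $E$ that does have AP.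

## 5. A pullback built from sign functions and pieces of $X$

**The plan of the construction.** Suppose $\rho:L\to\ell_2^n$ is onto with kernel $Z$, and $\tau:X\to\ell_2^n$ is an operator. Consider the pullback $D_l=\{(f,x)\in L\oplus F_l:\rho f=\tau x\}$, which contains $Z$ as the pairs $(z,0)$. Suppose $Z\subset E$ in such a way that

* every $b:Z\to E$ extends to $\tilde b:D_l\to E$ with $\|\tilde b\|\le\kappa\|b\|$, for all $l$.

If now $j=\sum x_kb_k$ has cost $M$, with finite rank $x_k$, then $\sum x_k\tilde b_k:D_l\to E$ extends $j$, has norm $\le\kappa M$, and has range in $\sum_kx_k(E)$, *a finite-dimensional space independent of $l$*. It should then be possible to let $l\to\infty$, get a finite rank operator on $X$, and contradict a trace count. To have the extension property, $E$ must itself contain many copies of such pullbacks, so we make $E$ one large pullback. To keep the trace count valid, the copies must not disturb each other, so we use levels $i=1,2,\dots$ with rapidly growing $n_i$, and a copy of level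 $i$ is only allowed to touch levels $\ge i$.

**Sizes.** Let $n_0=1$, $n_1=16$, $n_{i+1}=n_i^4$ for $i\ge1$, and $K_i=n_i^{1/4}$. So $K_i=n_{i-1}$ for $i\ge2$, and $(K_i)$ is increasing.

**The maps $V_i,\tau_i$ and the norms $\|\cdot\|_{(i)}$.** Take $V_i$, $\tau^{(i)}$ as in (4.2) with $n=n_i$, and put
$$\tau_i=K_i\tau^{(i)},\qquad\|x\|_{(i)}=\max(\|x\|,|\tau_ix|)\quad(x\in X).$$
The magnification $K_i$ is what will beat the extension constant $\kappa$; the new norm keeps $\tau_i$ contractive. We have
$$|\tau_ix|\le\|x\|_{(i)},\quad\|x\|\le\|x\|_{(i)}\le K_i\|x\|,\quad\|V_ia\|_{(i)}\le|a|,\quad\operatorname{tr}(\tau_iV_i)=\tfrac12K_i\sqrt{n_i}. \tag{5.1}$$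
The third holds because $|\tau_iV_ia|=K_i|a|/(2\sqrt{n_i})\le|a|$. Moreover $(X,\|\cdot\|_{(i)})$ has cotype 2 with constant $C_X+2$ *for every $i$*: by the triangle inequality in $\ell_2$, $(\sum\|x_k\|_{(i)}^2)^{1/2}\le(\sum\|x_k\|^2)^{1/2}+(\sum|\tau_ix_k|^2)^{1/2}\le(C_X+\sqrt3)\,\mathbb E\|\sum r_kx_k\|_{(i)}$.

**The maps $\rho_i$.** Let $\Omega_i=\{-1,1\}^{n_i}$ with uniform probability $P_i$ and coordinate functions $r_k$, $L_i=\ell_\infty(\Omega_i)$, and
$$\rho_i:L_i\to\ell_2^{n_i},\quad\rho_if=(\mathbb E fr_k)_k,\qquad Z_i=\ker\rho_i .$$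
(With two signs instead of $n_i$, $L=\ell_\infty^4$ and $\ker\rho$ is the span of $1$ and $r_1r_2$.) By Bessel, $|\rho_if|\le\|f\|_{L_2(P_i)}\le\|f\|_\infty$. The quotient map $\rho_i$ lifts well, vector by vector:

(5.2) *for every $a\in\ell_2^{n_i}$ there is $f\in L_i$ with $\rho_if=a$ and $\|f\|_\infty\le2|a|$.*

Indeed, by (4.1), $|\sum c_ka_k|\le|c||a|\le\sqrt3\,|a|\,\mathbb E|\sum c_kr_k|$, so $\sum c_kr_k\mapsto\sum c_ka_k$ has norm $\le\sqrt3|a|$ on $\mathrm{span}\{r_k\}\subset L_1(P_i)$. A Hahn–Banach extension to $L_1(P_i)$ is integration against the required $f$.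

**The spaces $\Lambda$ and $G$.** Let $\Lambda=(\bigoplus_iL_i)_{c_0}$, which is isometric to $c_0$, $G=(\bigoplus_i\ell_2^{n_i})_{c_0}$, and $\rho=\bigoplus\rho_i:\Lambda\to G$. Let $P_N$ denote truncation to the levels $\le N$ on either space, $\Lambda_N=P_N\Lambda$, $G_N=P_NG$. Let $G^{\ge i}$ and $G^{<i}$ be the elements of $G$ supported on levels $\ge i$ and $<i$.

**The sets $\mathcal D_i$.** For each $i$ choose a countable set $\mathcal D_i$ of contractions $\delta:\ell_2^{n_i}\to G^{\ge i}$, norm dense in the set of all of them, such that each $\delta\in\mathcal D_i$ has range in some $G_N$, and $P_N\delta\in\mathcal D_i$ for all $\delta\in\mathcal D_i$ and all $N$. To do so, take any countable dense set of contractions and replace it by all $P_N\delta$ with $\delta$ in it, $N\ge1$. As $\ell_2^{n_i}$ is finite-dimensional, $P_N\delta\to\delta$ in norm, so density survives.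

**The spaces $U$ and $E$.** Let $\mathcal T$ be the countable set of triples $\iota=(i,l,\delta)$ with $i,l\ge1$, $\delta\in\mathcal D_i$. Let $F_\iota=(F_l,\|\cdot\|_{(i)})$ and
$$U=\ell_1\oplus_1\Big(\bigoplus_{\iota\in\mathcal T}F_\iota\Big)_{\ell_1},\qquad w:U\to G,\quad w\big(s,(x_\iota)\big)=\sum_{\iota=(i,l,\delta)}\delta\tau_ix_\iota .$$
Since $|\tau_ix|\le\|x\|_{(i)}$, we have $\|w\|\le1$. Define
$$E=\{(f,u)\in\Lambda\oplus_\infty U:\ \rho f=wu\},$$
a closed subspace of a separable space, hence a separable Banach space. Four facts: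

* Let $w_i:U\to\ell_2^{n_i}$ be the $i$-th coordinate of $w$. Only indices $\iota=(m,l,\delta)$ with $m\le i$ contribute to $w_i$, since $\delta\in\mathcal D_m$ takes values in $G^{\ge m}$.
* $j_i:Z_i\to E$, $j_iz=(z,0)$ with $z$ in level $i$, is an isometric embedding, as $\rho z=0$.
* $R:\ell_1\to E$, $Rs=(0,(s,0))$ is well defined, since $w(s,0)=0$. With $S:E\to\ell_1$, $S(f,(s,x))=s$, we have $SR=\mathrm{id}$ and $\|R\|=\|S\|=1$.
* $U$ has cotype 2 with constant $C_U:=C_X+2$. It is an $\ell_1$-sum of spaces $W_\nu$ (one-dimensional ones and the $F_\iota$) with that constant. For $y_k=(y_k^\nu)_\nu$, Minkowski's inequality gives $(\sum_k\|y_k\|^2)^{1/2}\le\sum_\nu(\sum_k\|y_k^\nu\|^2)^{1/2}\le C_U\sum_\nu\mathbb E\|\sum_kr_ky_k^\nu\|=C_U\mathbb E\|\sum_kr_ky_k\|$.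

(5.3) *For each operator $\delta:\ell_2^{n_i}\to G^{\ge i}$ and each $l$ there is $J:(F_l,\|\cdot\|_{(i)})\to U$ with $wJ=\delta\tau_i|_{F_l}$ and $\|J\|\le2\|\delta\|$.*

For $\delta=0$ take $J=0$. Otherwise choose inductively $\delta_r\in\mathcal D_i$ $(r\ge0)$ within $\frac12$ of $\eta_r=2^r\big(\delta/\|\delta\|-\sum_{q<r}2^{-q}\delta_q\big)$. This is possible because $\eta_0$ is a contraction and $\eta_{r+1}=2(\eta_r-\delta_r)$ is again one. Then $\delta=\|\delta\|\sum_r2^{-r}\delta_r$. Let $Jx$ be the sum over $r$ of the elements of $U$ having $\|\delta\|2^{-r}x$ in the coordinate $(i,l,\delta_r)$. Then $wJx=\sum_r\|\delta\|2^{-r}\delta_r\tau_ix=\delta\tau_ix$ and $\|Jx\|\le2\|\delta\|\|x\|_{(i)}$.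

## 6. Truncating levels: $E$ has AP

**Step 1: contractions $T_N\to\mathrm{id}$.** These reduce AP of $E$ to AP of simpler spaces. Let $\Theta_N:U\to U$ be the identity on $\ell_1$ and move the coordinate $(i,l,\delta)$ to the coordinate $(i,l,P_N\delta)$, adding up coincidences. Here we use $P_N\delta\in\mathcal D_i$. Then $\|\Theta_N\|\le1$ and $w\Theta_N=P_Nw$. Since $\rho P_N=P_N\rho$, the formula $T_N(f,u)=(P_Nf,\Theta_Nu)$ maps $E$ to $E$, and $\|T_N\|\le1$. Each $\delta$ has range in some $G_M$, so for finitely supported $u$ we have $\Theta_Nu=u$ for large $N$. Such $u$ are dense in $U$ and the $\Theta_N$ are contractions, so $T_N\to\mathrm{id}$ strongly.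

**Step 2: the range of $T_N$ lies in a space with AP.** Let $U_N$ be the closed span of $\ell_1$ and the coordinates $(i,l,\delta)$ with $P_N\delta=\delta$. Then $T_N$ maps into $E_N=\{(f,u)\in E:f\in\Lambda_N,\ u\in U_N\}$. On $U_N$ the map $w$ takes values in $G_N$, so $E_N$ is the kernel of $\rho-w:\Lambda_N\oplus U_N\to G_N$. As $\dim G_N<\infty$, $E_N$ has finite codimension in $\Lambda_N\oplus U_N$, hence is complemented there. And $\Lambda_N\oplus U_N$ is the sum of a finite-dimensional space and an $\ell_1$-sum of finite-dimensional spaces, so it has AP. Therefore $E_N$ has AP.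

**Step 3: combine.** Given compact $K\subset E$ and $\varepsilon>0$, choose $N$ with $\|T_Nv-v\|<\varepsilon/2$ on $K$ (strong convergence of contractions is uniform on compact sets). Then choose a finite rank $S'$ on $E_N$ with $\|S'y-y\|<\varepsilon/2$ on $T_NK$. The finite rank operator $S'T_N:E\to E_N\subset E$ is within $\varepsilon$ of the identity on $K$. So $E$ has AP. $\square$

## 7. Extending operators from $Z_i$ to $L_i$ and to the pullbacks

We first extend maps into $U$. For an operator from a full $\ell_\infty$-space into a cotype 2 space, a standard truncation argument (replace $f$ by $f1_{\{|f|\le t\}}$) bounds $\pi_2$ by the norm. On $Z_i$ it seems to stop at once, because $f1_{\{|f|\le t\}}$ leaves $Z_i=\ker\rho_i$. But $\rho_i$ of the truncated function is small, and (5.2) corrects it by a small bounded function.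

**Lemma 7.1.** *Every operator $b:Z_i\to U$ extends to $B:L_i\to U$ with $\|B\|\le C_1\|b\|$, $C_1=144C_U^2$.*

*Proof.* Let $b\ne0$ and $p=\pi_2(b)$, which is finite since $\dim Z_i<\infty$.

**Step 1: an interpolated bound for $b$.** Since $Z_i\subset\ell_\infty(\Omega_i)$, Pietsch domination gives a probability $\mu$ on $\Omega_i$ with $\|bf\|\le p\|f\|_{L_2(\mu)}$ on $Z_i$. Put $\mu'=\frac12(\mu+P_i)$. Let $f\in Z_i$ with $\|f\|_{L_4(\mu')}=1$, let $t>0$, $g=f1_{\{|f|\le t\}}$, $s=\|f-g\|_{L_2(\mu')}$. As $|f-g|\le|f|^2/t$, we have $s\le1/t$. Since $\rho_if=0$,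
$$|\rho_ig|=|\rho_i(f-g)|\le\|f-g\|_{L_2(P_i)}\le\sqrt2\,s .$$
By (5.2) there is $h$ with $\rho_ih=\rho_ig$, $\|h\|_\infty\le2\sqrt2\,s$. Now $g-h$ and $f-g+h$ both lie in $Z_i$, with
$$\|g-h\|_\infty\le t+2\sqrt2/t,\qquad\|f-g+h\|_{L_2(\mu)}\le\sqrt2\,s+2\sqrt2\,s\le3\sqrt2/t .$$
Apply $\|b\cdot\|\le\|b\|\,\|\cdot\|_\infty$ to the first and Pietsch to the second. As $\|b\|\le p$,
$$\|bf\|\le\|b\|\Big(t+\frac{2\sqrt2}t\Big)+\frac{3\sqrt2\,p}t\le\|b\|t+\frac{8p}t .$$
Choosing $t=(p/\|b\|)^{1/2}$ and using homogeneity,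
$$\|bf\|\le9(\|b\|p)^{1/2}\|f\|_{L_4(\mu')}\qquad(f\in Z_i).$$
(If $\|f\|_{L_4(\mu')}=0$ then $f=0$, as $\mu'\ge\frac12P_i$.)

**Step 2: feed this back into $\pi_2$.** Let $f_1,\dots,f_m\in Z_i$ have weak $\ell_2$-norm $\sup_\omega(\sum|f_k(\omega)|^2)^{1/2}\le1$. By cotype 2, Step 1 and (4.1) at each $\omega$,
$$\Big(\sum\|bf_k\|^2\Big)^{1/2}\le C_U\Big(\mathbb E\big\|b\sum r_kf_k\big\|^4\Big)^{1/4}\le9C_U(\|b\|p)^{1/2}\Big(\mathbb E\int\big|\sum r_kf_k\big|^4d\mu'\Big)^{1/4}\le12C_U(\|b\|p)^{1/2},$$
since $9\cdot3^{1/4}\le12$. So $p\le12C_U(\|b\|p)^{1/2}$, i.e. $p\le144C_U^2\|b\|$.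

**Step 3: extend.** By $\|bf\|\le p\|f\|_{L_2(\mu)}$, $b$ factors through the image of $Z_i$ in $L_2(\mu)$ by a map of norm $\le p$. Composing $L_i\to L_2(\mu)$ with the orthogonal projection onto that image and then with this map gives $B$ with $\|B\|\le p\le C_1\|b\|$. $\square$

For $l\in\mathbb N$ let
$$D_{i,l}=\{(f,x)\in L_i\oplus_\infty(F_l,\|\cdot\|_{(i)}):\ \rho_if=\tau_ix\},$$
which contains $Z_i$ via $z\mapsto(z,0)$.

**Lemma 7.2.** *Every operator $b:Z_i\to E$ has, for every $l$, an extension $\tilde b:D_{i,l}\to E$ (i.e. $\tilde b(z,0)=bz$) with $\|\tilde b\|\le\kappa_i\|b\|$, $\kappa_i=5(1+C_1)\sqrt{n_{i-1}}$.*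

*Proof.* We may let $\|b\|=1$ and write $b=(b^1,b^2)$ with $b^1:Z_i\to\Lambda$, $b^2:Z_i\to U$, both of norm $\le1$.

**Step 1: extend the coordinates to $L_i$.** Since $\Lambda\cong c_0$ isometrically and $\dim Z_i<\infty$, $b^1$ is a sequence of functionals of norm $\le1$ whose norms tend to $0$. Extending each by Hahn–Banach gives $B^1:L_i\to\Lambda$, $\|B^1\|\le1$. Lemma 7.1 gives $B^2:L_i\to U$ extending $b^2$, $\|B^2\|\le C_1$.

**Step 2: measure how far $(B^1,B^2)$ is from $E$.** The operator $\rho B^1-wB^2:L_i\to G$ vanishes on $Z_i=\ker\rho_i$, because $b$ takes values in $E$. As $\rho_i$ is onto, $\rho B^1-wB^2=\delta\rho_i$ for some $\delta:\ell_2^{n_i}\to G$, and $\|\delta\|\le2(1+C_1)$ by (5.2). Write $\delta=\delta^<+\delta^{\ge}$ according to $G=G^{<i}\oplus_\infty G^{\ge i}$.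

**Step 3: repair the defect, using $x$.** On $D_{i,l}$ the defect is $\delta\rho_if=\delta\tau_ix$. The part $\delta^{\ge}\tau_ix$ can be absorbed by $U$: let $J$ be as in (5.3) for $\delta^{\ge}$. The low levels cannot, since copies of level $i$ do not touch them; there we lift linearly. Let $\lambda:G^{<i}\to\Lambda$, $\lambda\big((a_m)_{m<i}\big)=\big(\sum_ka_{m,k}r_k\big)_{m<i}$. Then $\rho\lambda=\mathrm{id}$ and $\|\lambda\|\le\sqrt{n_{i-1}}$, as $\|\sum_ka_{m,k}r_k\|_\infty\le\sqrt{n_m}|a_m|$ (for $i=1$, $G^{<1}=0$ and $\lambda=0$). Put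
$$\tilde b(f,x)=\big(B^1f-\lambda\delta^<\tau_ix,\ B^2f+Jx\big).$$
For $(f,x)\in D_{i,l}$,
$$\rho(B^1f-\lambda\delta^<\tau_ix)=wB^2f+\delta\rho_if-\delta^<\tau_ix=wB^2f+\delta^{\ge}\tau_ix=w(B^2f+Jx),$$
so $\tilde b(f,x)\in E$. Clearly $\tilde b(z,0)=bz$. Since $|\tau_ix|\le\|x\|_{(i)}$, the norm is at most $\max\big(1+2(1+C_1)\sqrt{n_{i-1}},\ C_1+4(1+C_1)\big)\le\kappa_i$. $\square$

## 8. A Hilbert–Schmidt bound for $w_i\beta$

In the computation of Section 4 we used $\|\tau^\circ\beta\|_{HS}\le g_0\|\beta\|$. In $E$ the role of $\tau^\circ$ is taken by $w_i:U\to\ell_2^{n_i}$, which sums infinitely many maps from pieces of $X$. We need the analogous bound, with constant of order $K_i$ only.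

**Lemma 8.1.** *For every Hilbert space $H$ and operator $\beta:H\to U$: $\|w_i\beta\|_{HS}\le g_1K_i\|\beta\|$, with $g_1=\frac32g_0C_X$.*

*Proof.* Let $n=n_i$.

**Step (a): trace duality.** *For $A:X\to\ell_2^n$ and $\sigma:\ell_2^n\to X$: $|\operatorname{tr}(A\sigma)|\le\pi_2(A)\pi_2(\sigma)$.* By Pietsch there is a probability $\mu$ on the unit ball of $\ell_2^n$ with $\|\sigma a\|\le\pi_2(\sigma)\big(\int|\langle a,\xi\rangle|^2d\mu(\xi)\big)^{1/2}=\pi_2(\sigma)|Qa|$, where $Q=(\int\xi\otimes\bar\xi\,d\mu)^{1/2}$ and $\|Q\|_{HS}^2=\int|\xi|^2d\mu\le1$. Hence $\sigma=\sigma'Q$ with $\|\sigma'\|\le\pi_2(\sigma)$, where $\sigma'=0$ on $(\operatorname{ran}Q)^\perp$. So $|\operatorname{tr}(A\sigma'Q)|\le\|A\sigma'\|_{HS}\|Q\|_{HS}\le\pi_2(A\sigma')\le\pi_2(A)\|\sigma'\|$.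

**Step (b): $\pi_2$ by a Gaussian average.** *For $\sigma:\ell_2^n\to X$: $\pi_2(\sigma)\le\frac32C_X\,\mathbb E\|\sigma\gamma\|$, with $\gamma$ a standard $\mathbb K$-Gaussian vector in $\ell_2^n$* ($\mathbb E|\gamma_k|^2=1$). The gain over $\pi_2$ is that averages add up over an $\ell_1$-sum. Let $y_1,\dots,y_m\in\ell_2^n$ satisfy $\sum_k|\langle y,y_k\rangle|^2\le|y|^2$ for all $y$. Then, with independent standard $\mathbb K$-Gaussians $\gamma_k'$, the vector $\gamma$ has the law of $\sum\gamma_k'y_k$ plus an independent centered Gaussian vector, whose covariance is the positive operator $I_n-\sum y_k\otimes\bar y_k$. By Jensen (average out the second summand), symmetry of the $\gamma_k'$ and cotype 2, and the triangle inequality in $\ell_2$,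
$$\mathbb E\|\sigma\gamma\|\ge\mathbb E\Big\|\sum\gamma_k'\sigma y_k\Big\|\ge C_X^{-1}\,\mathbb E\Big(\sum|\gamma_k'|^2\|\sigma y_k\|^2\Big)^{1/2}\ge C_X^{-1}\,\mathbb E|\gamma_1'|\Big(\sum\|\sigma y_k\|^2\Big)^{1/2},$$
and $\mathbb E|\gamma_1'|\ge\frac23$, as it equals $\sqrt{2/\pi}$ (real) or $\sqrt\pi/2$ (complex).

**Step (c): sum over the coordinates of $U$.** We may assume $w_i\beta\ne0$. Let $T=(w_i\beta)^*/\|w_i\beta\|_{HS}:\ell_2^n\to H$, so $\|T\|_{HS}=1$ and $\operatorname{tr}(w_i\beta T)=\|w_i\beta\|_{HS}$. For $\iota=(m,l,\delta)$ let $\beta_\iota:H\to F_\iota$ be the component of $\beta$, $\sigma_\iota=\beta_\iota T$ as a map into $X$, and $A_\iota:X\to\ell_2^n$ the $i$-th coordinate of $\delta\tau_m$. For each $a\in\ell_2^n$, $w_i\beta Ta=\sum_\iota A_\iota\sigma_\iota a$ converges absolutely (the $\ell_1$-part of $U$ contributes nothing), so $\operatorname{tr}(w_i\beta T)=\sum_\iota\operatorname{tr}(A_\iota\sigma_\iota)$. Here $A_\iota=0$ if $m>i$, and $\|A_\iota\|\le\|\tau_m\|\le K_m\le K_i$ if $m\le i$;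 this is where the rule "level $m$ touches only levels $\ge m$" is used. So $\pi_2(A_\iota)\le g_0K_i$ by (P1). By (a), (b) and $\|\cdot\|\le\|\cdot\|_{(m)}$,
$$\|w_i\beta\|_{HS}\le\sum_\iota|\operatorname{tr}(A_\iota\sigma_\iota)|\le\tfrac32g_0C_XK_i\sum_\iota\mathbb E\|\beta_\iota T\gamma\|_{F_\iota}\le g_1K_i\,\mathbb E\|\beta T\gamma\|_U\le g_1K_i\|\beta\|,$$
because $\mathbb E|T\gamma|\le(\mathbb E|T\gamma|^2)^{1/2}=\|T\|_{HS}=1$. $\square$

## 9. The trace count: $\theta(j_i)\ge c\sqrt{n_{i-1}}$

Before the estimate, note what it must exploit. Let $\delta$ be the inclusion of $\ell_2^{n_i}$ as level $i$ of $G$, and $J$ as in (5.3). Then $(f,x)\mapsto(f,Jx)$ maps $D_{i,l}$ into $E$, since $\rho f=\tau_ix=wJx$ in level $i$. It extends $j_i$ and has norm $\le2$, for every $l$. So $j_i$ does extend cheaply to all the pullbacks. What is expensive is an extension with range in a fixed finite-dimensional space for all $l$.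

**Proposition 9.1.** *There is $c>0$ such that for all $i\ge2$: if $j_i=\sum_{k=1}^mx_kb_k$ with $x_k\in\mathcal F(E)$ and $b_k\in\mathcal B(Z_i,E)$, then $\sum_k\|x_k\|\|b_k\|\ge c_i:=c\sqrt{n_{i-1}}$.*

*Proof.* By Lemma 3.1 we may assume that the $x_k$ have finite rank. Put $M=\sum\|x_k\|\|b_k\|$ and abbreviate $n=n_i$, $K=K_i$ (so $K^2=\sqrt n$), $\kappa=\kappa_i$, $V=V_i$.

**Step 1: extend $j_i$ to $D_{i,l}$ with controlled range.** For each $l$ let $\tilde b_{k,l}$ be as in Lemma 7.2 for $b_k$, and $y_l=\sum_kx_k\tilde b_{k,l}:D_{i,l}\to E$. Then $\|y_l\|\le\kappa M$, $y_l(z,0)=j_iz=(z,0)$ for $z\in Z_i$, and the range of $y_l$ lies in the finite-dimensional space $\sum_kx_k(E)$, independent of $l$.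

**Step 2: turn $y_l$ into operators on $F_l$.** Write $y_l=(y_l^1,y_l^2)$ and let $\mathrm{pr}_i:\Lambda\to L_i$ be the coordinate map. For $x\in F_l$ choose by (5.2) $f\in L_i$ with $\rho_if=\tau_ix$ and $\|f\|\le2|\tau_ix|\le2\|x\|_{(i)}$, and put
$$\bar y_lx=y_l^2(f,x)\in U,\qquad g_lx=\mathrm{pr}_iy_l^1(f,x)-f\in L_i .$$
Two functions $f$ with $\rho_if=\tau_ix$ differ by some $z\in Z_i$, and $y_l(z,0)=(z,0)$, so neither $\bar y_lx$ nor $g_lx$ depends on the choice. Consequently both are linear in $x$ (the sum of admissible functions for $x$ and $x'$ has the right image under $\rho_i$ for $x+x'$). Moreover $\|\bar y_lx\|\le2\kappa M\|x\|_{(i)}$ and $\|g_lx\|\le(2\kappa M+2)\|x\|_{(i)}$. Since $y_l(f,x)\in E$, $\rho_i\mathrm{pr}_iy_l^1(f,x)=w_iy_l^2(f,x)$, that is, $\rho_ig_lx=w_i\bar y_lx-\tau_ix$.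

**Step 3: let $l\to\infty$.** The $\bar y_l$ take values in a fixed finite-dimensional subspace of $U$, and $\dim L_i<\infty$. Take a countable Hamel basis of $\bigcup_lF_l$ made of successive bases of the $F_l$. For each basis vector $x$ the sequences $\bar y_lx$, $g_lx$ (defined for large $l$) are bounded in finite-dimensional spaces, so a diagonal subsequence converges for all basis vectors, hence on $\bigcup_lF_l$. The limits are linear and satisfy the same bounds. Extending by density to $X$, we get a *finite rank* $\bar y:X\to U$ and $g:X\to L_i$ with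
$$\tau_i=w_i\bar y-\rho_ig\ \text{ on }X,\qquad\|\bar yx\|\le2\kappa M\|x\|_{(i)},\qquad\|gx\|\le(2\kappa M+2)\|x\|_{(i)}. \tag{9.1}$$
So $\tau_i$ has been written with one part that passes through $U$ with finite rank and one that lifts through $\rho_i$. We show that neither can carry much trace.

**Step 4: traces.** Multiply (9.1) by $V$ on the right and take traces. The left side gives $\frac12K\sqrt n$ by (5.1).

*The part through $U$.* Since $\|\cdot\|_{(i)}\le K\|\cdot\|$, $\|\bar y:X\to U\|\le2\kappa MK$. By (P2) there is a constant $C_4$, depending only on the cotype 2 constants of $X^*$ and $U$ and so not on $i$, such that $\bar y=\beta\alpha$ with $\alpha:X\to H$, $\|\alpha\|\le1$, $\beta:H\to U$, $\|\beta\|\le2C_4\kappa MK$. (Enlarge the constant slightly, as $\gamma_2$ is an infimum.) By (P1), $\|\alpha V\|_{HS}\le\pi_2(\alpha)\|V\|\le g_0$. With Lemma 8.1,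
$$|\operatorname{tr}(w_i\bar yV)|\le\|w_i\beta\|_{HS}\|\alpha V\|_{HS}\le2g_0g_1C_4\,\kappa MK^2=2g_0g_1C_4\,\kappa M\sqrt n .$$

*The part through $\rho_i$.* With $(v_k)$ the unit vector basis of $\ell_2^n$,
$$\operatorname{tr}(\rho_igV)=\sum_k\mathbb E_\omega\big[r_k(\omega)(gVv_k)(\omega)\big]=\mathbb E_\omega\Big[\Big(gV\sum_kr_k(\omega)v_k\Big)(\omega)\Big].$$
Since $\|Va\|_{(i)}\le|a|$ and $|\sum_kr_k(\omega)v_k|=\sqrt n$, this is at most $(2\kappa M+2)\sqrt n$ in absolute value.

**Step 5: compare.** Dividing by $\sqrt n$, $\frac12K\le2g_0g_1C_4\kappa M+2\kappa M+2$, i.e. $M\ge(K/2-2)/(C_5\kappa)$ with $C_5=2g_0g_1C_4+2$. As $i\ge2$, $K=n_{i-1}\ge16$, so $K/2-2\ge K/4$. With $\kappa=5(1+C_1)\sqrt{n_{i-1}}$,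
$$M\ge\frac{n_{i-1}}{4C_5\cdot5(1+C_1)\sqrt{n_{i-1}}}=c\sqrt{n_{i-1}},\qquad c=\big(20C_5(1+C_1)\big)^{-1}.\qquad\square$$

One sees why $K_i=n_i^{1/4}$: the first part costs $K^2$ and the second $\sqrt n$, so the choice $K^2=\sqrt n$ makes them equal, while the left side exceeds $\sqrt n$ by the factor $K/2$; and $K_i=n_{i-1}$ is large compared with $\kappa_i\sim\sqrt{n_{i-1}}$.

**Proof of Theorem 1.** $E$ is separable and has AP (Section 6). It contains the complemented $\ell_1$ given by $R,S$ (Section 5). By Proposition 9.1, $\theta(j_i)\ge c_i=c\sqrt{n_{i-1}}\to\infty$. Proposition 3.2 gives the $e,b\in\mathcal F(E)$ of the theorem. So the flatness condition fails for the single relation $eb=0$, and $\mathcal F(E)$ is not right flat. Taking $B=\mathcal F(E)$, it is not right universally flat. $\blacksquare$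

## 10. Flatness and factorization of compact operators

The condition (F) of Section 1 is more than a sufficient condition. The following supplement is not needed for Theorem 1.

**Theorem 2.** *Let $E$ be a Banach space.*

*(i) (F) implies that $E$ has AP and that $\mathcal F(E)$ is right universally flat (even with coefficients $a_{j,i}\in\mathcal F(E)$).*

*(ii) If $E$ has AP and contains a complemented copy of $\ell_1$, then: $\mathcal F(E)$ right flat $\Leftrightarrow$ $\mathcal F(E)$ right universally flat $\Leftrightarrow$ (F).*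

*(iii) (F) holds if $E$ has the bounded approximation property, or if $E$ has AP and contains a complemented copy of $C_p$ for some $1\le p<\infty$.*

So $\mathcal F(E\oplus C_p)$ is right universally flat for every $E$ with AP and every $1\le p<\infty$. The space of Theorem 1 shows that AP together with a complemented copy of $\ell_1$ does not suffice. Besides Grothendieck's theorem and Cohen–Hewitt factorization, the proof uses the Figiel–Johnson factorization: every compact operator is a product of two compact operators through a reflexive space.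

**Proof of (iii).** This was done in the last test of Section 1 and in Proposition 2.1.

**Proof of (i).** By (F) every compact operator into $E$ is approximable, so $E$ has AP by Grothendieck's theorem. Let $A=\mathcal F(E)$ be a right ideal in an algebra $B$. We may assume $E\ne0$. The quotient trick of Lemma 1.1 is not available, because the elements of $B$ need not be operators on $E$. The remedy is to see how they act on $E^*$.

**Step 1: each $b\in B$ acts as a linear map $\beta_b$ on $E^*$.** Write $\xi\otimes\varphi$ for $v\mapsto\varphi(v)\xi$. Fix $\xi_0\in E$, $\theta_0\in E^*$ with $\theta_0(\xi_0)=1$. For $b\in B$, $\varphi\in E^*$ put $c=(\xi_0\otimes\varphi)b\in A$. As $(\xi_0\otimes\theta_0)(\xi_0\otimes\varphi)=\xi_0\otimes\varphi$, we have $(\xi_0\otimes\theta_0)c=c$, so $c=\xi_0\otimes\beta_b\varphi$ with $\beta_b\varphi:=c^*\theta_0$. The map $\beta_b$ is linear. For $a\in A$, $\psi\in E^*$ we have $ab\in A$ and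
$$\xi_0\otimes(ab)^*\psi=(\xi_0\otimes\psi)(ab)=\big((\xi_0\otimes\psi)a\big)b=(\xi_0\otimes a^*\psi)b=\xi_0\otimes\beta_b(a^*\psi),$$
that is,
$$(ab)^*\psi=\beta_b(a^*\psi)\qquad(\psi\in E^*). \tag{10.1}$$

**Step 2: $\beta_b$ is bounded.** This is clear if $\dim E<\infty$. Otherwise let $(\xi_k)$ be a normalized basic sequence in $E$ with biorthogonal $\psi_k\in E^*$, $\sup\|\psi_k\|<\infty$. If $\beta_b$ were unbounded, choose $\|\varphi_k\|\le2^{-k}$ with $\|\beta_b\varphi_k\|\ge k$ and let $a=\sum\xi_k\otimes\varphi_k\in A$, so $a^*\psi_k=\varphi_k$. By (10.1), $\beta_b\varphi_k=(ab)^*\psi_k$ is bounded in $k$, a contradiction.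

**Step 3: resolve a relation.** Let $\sum_{i\in\mathbb I}e_ib_i=0$ with $e_i\in A$, $b_i\in B$. Let $e:E^{\mathbb I}\to E$, $e(v)=\sum e_iv_i$, and
$$N=\Big\{(\varphi_i)\in(E^*)^{\mathbb I}:\ \sum_i\beta_{b_i}\varphi_i=0\Big\},$$
which is norm closed by Step 2. By (10.1), $\sum_i\beta_{b_i}(e_i^*\psi)=\big(\sum_ie_ib_i\big)^*\psi=0$, so $e^*E^*\subset N$. By Figiel–Johnson, $e=Je_0$ with $e_0:E^{\mathbb I}\to Y$ and $J:Y\to E$ compact, $Y$ reflexive. Passing to $Y/\ker J$ we may take $J$ injective. Then $J^*E^*$ is weak* dense in $Y^*$, hence by reflexivity and convexity norm dense, and so $e_0^*Y^*\subset\overline{e_0^*J^*E^*}=\overline{e^*E^*}\subset N$.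

By (F), $J=\sum_jx_jc_j$ with $x_j\in A$, $c_j\in\mathcal F(Y,E)$. Write $c_je_0=(a_{j,i})_i$ with $a_{j,i}\in A$. Then $e_i=\sum_jx_ja_{j,i}$. For $\psi\in E^*$ we have $(a_{j,i}^*\psi)_i=e_0^*c_j^*\psi\in N$, so by (10.1) $\big(\sum_ia_{j,i}b_i\big)^*\psi=\sum_i\beta_{b_i}(a_{j,i}^*\psi)=0$. Hence $\sum_ia_{j,i}b_i=0$ for each $j$. $\square$

**Proof of (ii).** By (i), (F) implies universal flatness, which implies flatness (take $B=\mathcal F(E)$). It remains to deduce (F) from right flatness, which is the construction of Proposition 3.2 run with an arbitrary compact operator.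

Let $\mathcal F(E)$ be right flat and $T:Y\to E$ compact. By Figiel–Johnson $T=T_1T_2$ with $T_1,T_2$ compact, and the intermediate space may be taken to be the closure of $T_2Y$, which is separable. If $T_1=\sum x_ja_j$ as in (F), then $T=\sum x_j(a_jT_2)$. So we may assume $Y$ separable and nonzero.

Let $R:\ell_1\to E$, $S:E\to\ell_1$ satisfy $SR=\mathrm{id}$, let $p:\ell_1\to Y$ be a metric surjection, and let $e=TpS$, which is compact, so in $\mathcal F(E)$ by AP. Let $b=Rb_0S\in\mathcal F(E)$, with $b_0$ built from $\ker p$ as in Step 2 of Proposition 3.2. Then $eb=Tpb_0S=0$. By flatness $e=\sum x_ja_j$ with $x_j,a_j\in\mathcal F(E)$ and $a_jb=0$. As in Step 3 there, $a_jR=\tilde a_jp$ with $\tilde a_j:Y\to E$, and $Tp=eR=\sum x_j\tilde a_jp$ gives $T=\sum x_j\tilde a_j$. Since $\tilde a_jp=a_jR$ is compact and $p$ maps the open unit ball onto the open unit ball, $\tilde a_j$ is compact. By AP, $\tilde a_j\in\mathcal F(Y,E)$. This is (F). $\blacksquare$
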